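\title{The projective tensor product of symmetric Banach $^*$-algebras need not be symmetric}

\begin{abstract}
We construct a Banach $^*$-algebra $A$ in which every element is quasinilpotent, so that $A$ is symmetric, and for which the projective tensor product $A\otimes_\gamma\mathcal O_4$ with the Cuntz algebra is not symmetric. For a separable $C^*$-algebra $B$, the product $A\otimes_\gamma B$ is symmetric exactly when $B$ is of type~I. The core of the proof is a Banach algebra of quasinilpotent elements that contains four elements having, for every $k$, a product of length $k$ of norm at least $1$. It is built by imposing symmetrized relations inside windows of rapidly increasing length, with a dimension count to show that the relations leave enough room.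
\end{abstract}

\section{Introduction}\label{sec:intro}

All algebras are complex. A \emph{Banach $^*$-algebra} is a Banach algebra $C$, not necessarily unital, with an involution $x\mapsto x^*$ (conjugate-linear, $x^{**}=x$, $(xy)^*=y^*x^*$) such that $\|x^*\|=\|x\|$. Its unitization $C_1=C\oplus\mathbb C$ consists of the elements $x+\mu$, with $(x+\mu)^*=x^*+\bar\mu$ and $\|x+\mu\|=\|x\|+|\mu|$. The spectrum $\operatorname{sp}(x)$ is computed in $C$ if $C$ is unital and in $C_1$ otherwise. It is a nonempty compact set, and the spectral radius is $r(x)=\max\{|\mu|:\mu\in\operatorname{sp}(x)\}=\lim_k\|x^k\|^{1/k}$. An element with $r(x)=0$ is \emph{quasinilpotent}. The algebra $C$ is \emph{symmetric} if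
$$\operatorname{sp}(x^*x)\subset[0,\infty)\qquad\text{for all }x\in C .$$
If $C$ is unital, then $x+\mu\mapsto(x+\mu1_C,\mu)$ identifies $C_1$ with $C\times\mathbb C$, so the spectrum in $C_1$ is the spectrum in $C$ together with $0$. We may therefore always test symmetry in $C_1$.

Symmetry is the spectral form of the inequality $\bar zz\ge0$: it says that the involution behaves, on spectra, like complex conjugation. For instance, in a symmetric algebra every $h=h^*$ has real spectrum, because $\mu\in\operatorname{sp}(h)$ gives $\mu^2\in\operatorname{sp}(h^2)=\operatorname{sp}(h^*h)\subset[0,\infty)$. Every $C^*$-algebra is symmetric. At the other extreme, an algebra in which every element is quasinilpotent is symmetric because $\operatorname{sp}(x^*x)=\{0\}$. The simplest algebra that is not symmetric is $\mathbb C^2$ with the maximum norm, the pointwise product and the twisted involution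
\begin{equation}\label{eq:twist}
(z,w)^*=(\bar w,\bar z);
\end{equation}
here $x=(1,-1)$ has $x^*x=(-1,-1)$.

For Banach $^*$-algebras $A$ and $B$, the \emph{projective tensor product} $A\otimes_\gamma B$ is the completion of the algebraic tensor product in the norm
$$\|u\|_\gamma=\inf\Big\{\sum_{i=1}^n\|a_i\|\,\|b_i\|:u=\sum_{i=1}^na_i\otimes b_i\Big\}.$$
It is a Banach $^*$-algebra with $(a\otimes b)(c\otimes d)=ac\otimes bd$ and $(a\otimes b)^*=a^*\otimes b^*$. We study the following question, posed in \cite{KR}:
\begin{quote}
If $A$ and $B$ are symmetric, must $A\otimes_\gamma B$ be symmetric?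
\end{quote}

The first cases suggest that it must. Let $C$ be commutative and unital, so that $\operatorname{sp}(x)$ is the set of values $\chi(x)$ of the characters $\chi$. Then $C$ is symmetric if and only if $\chi(x^*)=\overline{\chi(x)}$ for all $\chi$ and $x$: this identity gives $\chi(x^*x)=|\chi(x)|^2$, and conversely it follows from symmetry on writing $x=h+ih'$ with $h,h'$ self-adjoint. If $A$ and $B$ are commutative, unital and symmetric, a character of $A\otimes_\gamma B$ satisfies $\chi(a\otimes b)=\chi(a\otimes1)\chi(1\otimes b)$, a product of a character of $A$ and a character of $B$. So the identity holds for elementary tensors, hence for all elements, and $A\otimes_\gamma B$ is symmetric. A theorem of Kugler \cite{Kugler} goes much further: \emph{if one factor is a type~I $C^*$-algebra and the other is a symmetric Banach $^*$-algebra, then the projective tensor product is symmetric.}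

Nevertheless the answer is no. Recall that the Cuntz algebra $\mathcal O_4$ is the $C^*$-algebra generated by operators $s_1,\dots,s_4$ with $s_i^*s_l=\delta_{il}1$ and $\sum_is_is_i^*=1$; up to isomorphism it does not depend on the choice of such operators.

\begin{theorem}\label{thm:main}
There is a Banach $^*$-algebra $A$ in which every element is quasinilpotent, so that $A$ is symmetric, such that $A\otimes_\gamma\mathcal O_4$ is not symmetric. More precisely, there is $u\in A\otimes_\gamma\mathcal O_4$ with $u^*u=0$ and $r(u)\ge1$.
\end{theorem}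

The algebra $A$ also gives a converse to Kugler's theorem. The CAR algebra $M_{2^\infty}$ is the completion of the union of the matrix algebras $M_2\subset M_4\subset M_8\subset\cdots$ under the embeddings $T\mapsto T\otimes1_2$. A $C^*$-algebra is of \emph{type~I} if each of its nonzero quotients $Q$ contains a nonzero positive element $x$ with $xQx$ commutative; this notion will enter only through the quoted theorems of Kugler and Glimm.

\begin{theorem}\label{thm:typeI}
Let $A$ be the algebra constructed in the proof of Theorem~\ref{thm:main}. If a $C^*$-algebra $B$ has a $C^*$-subalgebra with a quotient isomorphic to $M_{2^\infty}$, then $A\otimes_\gamma B$ is not symmetric. For a separable $C^*$-algebra $B$ the following are equivalent: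
\begin{enumerate}
\item[(i)] $B$ is of type~I;
\item[(ii)] $A'\otimes_\gamma B$ is symmetric for every symmetric Banach $^*$-algebra $A'$;
\item[(iii)] $A\otimes_\gamma B$ is symmetric.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:unital}
There is a unital symmetric Banach $^*$-algebra $E$ such that $E\otimes_\gamma E$ is not symmetric.
\end{corollary}

The reason for the failure is that quasinilpotence controls the powers of one element at a time, whereas the powers of $\sum_ia_i\otimes s_i$ display all words in the $a_i$ separately. Section~\ref{sec:reduction} turns this remark into a reduction of Theorem~\ref{thm:main} to a statement about Banach algebras without involution, Theorem~\ref{thm:R}. Section~\ref{sec:model} shows the idea of its proof on two letters, and Sections~\ref{sec:functionals}--\ref{sec:quasi} carry it out. The proof of Theorem~\ref{thm:main} is self-contained. Theorem~\ref{thm:typeI} and Corollary~\ref{cor:unital} are proved in Section~\ref{sec:car}.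

\section{Reduction to words that do not decay}\label{sec:reduction}

We first need a usable obstruction to symmetry. In the algebra \eqref{eq:twist} the element $u=(1,0)$ has $u^*u=0$ and $r(u)=1$. This cannot happen in a symmetric algebra.

\begin{lemma}\label{lem:obstruction}
Let $C$ be a symmetric Banach $^*$-algebra and $u\in C$ with $u^*u=0$. Then $r(u)=0$.
\end{lemma}

\begin{proof}
Suppose $r(u)>0$, choose $\mu\in\operatorname{sp}(u)$ with $|\mu|=r(u)$, and put $x=u/\mu$. Then $x^*x=0$, $r(x)=1$ and $1\in\operatorname{sp}(x)$. The element $h=i(x^*-x)\in C$ is self-adjoint, and in $C_1$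
$$(1+x^*)(1-x)=1+x^*-x=1-ih=-i(h+i).$$
Since $C$ is symmetric, $h$ has real spectrum, so the right side is invertible and there is $y\in C_1$ with $y(1-x)=1$. For $t>1$ the element $t-x$ is invertible, and
$$y=y\big((1-x)+(t-1)\big)(t-x)^{-1}=\big(1+(t-1)y\big)(t-x)^{-1}.$$
If $(t-1)\|y\|<1$, both factors on the right are invertible. So $y$ is invertible, and $1-x=y^{-1}$ is invertible, a contradiction.
\end{proof}

To produce elements with $u^*u=0$ we build the involution so that it moves an algebra onto an orthogonal copy of itself. For a Banach algebra $R$, the \emph{double} of $R$ is the set $A=R\times R$ with coordinatewise addition and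
$$\mu(a,b)=(\mu a,\bar\mu b),\qquad(a,b)(c,d)=(ac,db),\qquad(a,b)^*=(b,a),\qquad\|(a,b)\|=\max(\|a\|,\|b\|).$$
The product is bilinear and the norm is complete and submultiplicative. The involution is isometric; it is conjugate-linear because $(\mu(a,b))^*=(\bar\mu b,\mu a)=\bar\mu(b,a)$; and it reverses products because $((a,b)(c,d))^*=(db,ac)=(d,c)(b,a)$. So $A$ is a Banach $^*$-algebra. For $R=\mathbb C$ the map $(a,b)\mapsto(a,\bar b)$ identifies it with \eqref{eq:twist}. Two properties matter. First, $(a,b)^k=(a^k,b^k)$, so if every element of $R$ is quasinilpotent, the same holds for $A$, and $A$ is symmetric. Second,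
\begin{equation}\label{eq:orth}
(a,0)^*(c,0)=(0,a)(c,0)=0\qquad(a,c\in R).
\end{equation}

Let $X=\{1,2,3,4\}$ and let $X^k$ be the set of words of length $k$. For elements $y_1,\dots,y_4$ of an algebra and a word $w=i_1\cdots i_k$ we write $y_w=y_{i_1}\cdots y_{i_k}$. The main task is the following.

\begin{theorem}\label{thm:R}
There are a Banach algebra $R$ and $x_1,\dots,x_4\in R$ such that every element of $R$ is quasinilpotent, but for every $k\ge1$ there is $w\in X^k$ with $\|x_w\|\ge1$.
\end{theorem}

From now on $A$ is the double of this algebra $R$, and $a_i=(x_i,0)$, so that $a_w=(x_w,0)$. We use two facts that are immediate from the definition of $\|\cdot\|_\gamma$. Linear contractions $T:A\to A'$ and $T':B\to B'$ induce a contraction $T\otimes T':A\otimes_\gamma B\to A'\otimes_\gamma B'$, which is a $^*$-homomorphism if $T$ and $T'$ are. A functional $f\in B^*$ with $\|f\|\le1$ induces a contraction $\mathrm{id}\otimes f:A\otimes_\gamma B\to A$, $a\otimes b\mapsto f(b)a$.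

\begin{lemma}\label{lem:separate}
Let $B$ be a Banach $^*$-algebra, $b_1,\dots,b_4\in B$, $t>0$ and $\varepsilon_k\ge t^k$. Suppose that for every $k\ge1$ and $w\in X^k$ there is $f_w\in B^*$ with $\|f_w\|\le1$ and $f_w(b_v)=\varepsilon_k\delta_{vw}$ for all $v\in X^k$. Then $u=\sum_{i=1}^4a_i\otimes b_i$ satisfies $u^*u=0$ and $\|u^k\|_\gamma\ge t^k$ for all $k$. Hence $r(u)\ge t$, and $A\otimes_\gamma B$ is not symmetric.
\end{lemma}

\begin{proof}
By \eqref{eq:orth}, $u^*u=\sum_{i,l}a_i^*a_l\otimes b_i^*b_l=0$. We have $u^k=\sum_{v\in X^k}a_v\otimes b_v$, so $(\mathrm{id}\otimes f_w)(u^k)=\varepsilon_ka_w$. With $w$ as in Theorem~\ref{thm:R} this gives $\|u^k\|_\gamma\ge\varepsilon_k\|x_w\|\ge t^k$. The last assertion is Lemma~\ref{lem:obstruction}.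
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:R}]
Every element of $A$ is quasinilpotent. Let $(e_m)_{m\ge0}$ be the standard basis of $\ell^2(\mathbb N_0)$ and put $s_ie_m=e_{4m+i-1}$. The ranges of these isometries are spanned by the $e_m$ in the four residue classes modulo $4$, so $s_i^*s_l=\delta_{il}1$ and $\sum_is_is_i^*=1$, and the $s_i$ generate $\mathcal O_4$. For $v,w\in X^k$, cancelling from the middle gives $s_w^*s_v=\delta_{vw}1$. The functional $f_w(y)=\langle ye_0,s_we_0\rangle$ has norm at most $1$, and $f_w(s_v)=\langle s_w^*s_ve_0,e_0\rangle=\delta_{vw}$. Lemma~\ref{lem:separate} applies with $b_i=s_i$ and $\varepsilon_k=t=1$.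
\end{proof}

Two remarks locate the difficulty in Theorem~\ref{thm:R}. The $x_i$ cannot commute: otherwise $x_w=x_1^{m_1}\cdots x_4^{m_4}$ with some $m_i\ge k/4$, and for any $\epsilon\in(0,1)$ and large $k$ we get $\|x_w\|\le(\max(1,\|x_1\|,\dots,\|x_4\|)\,\epsilon^{1/4})^k$, which tends to $0$ when $\epsilon$ is small. And it is not enough that the generators be quasinilpotent: the matrix units $E_{12},E_{21}$ are nilpotent and their alternating products have norm $1$, but $(E_{12}+E_{21})^2=1$. In $R$ the sum $(x_1+\dots+x_4)^k$ of all words of length $k$ must be very small although some of the words are not. The words have to cancel, and they have to do so in the powers of every element of $R$.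

\section{The idea on two letters}\label{sec:model}

Let $F_d$, in this section only, be the span of the words of length $d$ in two noncommuting letters $x,y$. For $a=\alpha x+\beta y$,
$$a^2=\alpha^2\,xx+\alpha\beta\,(xy+yx)+\beta^2\,yy .$$
A power of a single element involves only \emph{symmetrized} products, and these span a proper subspace. The functional $\varphi$ on $F_2$ with $\varphi(xy)=1$, $\varphi(yx)=-1$, $\varphi(xx)=\varphi(yy)=0$ vanishes on every $a^2$.

The obvious move, dividing by the ideal generated by $xx$, $xy+yx$, $yy$, destroys too much. A word of length $3$ contains $xx$ or $yy$ or is one of $xyx=(xy+yx)x-y\,xx$ and $yxy=(xy+yx)y-x\,yy$, so all words of length $3$ vanish. Instead we impose the relations only at even positions. Cut a word of length $2K$ into $K$ \emph{windows} $w_1,\dots,w_K$ of length $2$ and put $\varphi^{\otimes K}(w_1\cdots w_K)=\varphi(w_1)\cdots\varphi(w_K)$. Call $z\in F_d$ \emph{invisible at position $p$} if $\varphi^{\otimes K}(uzv)=0$ for all $K$ and all words $u,v$ with $|u|=p$ and $p+d+|v|=2K$. The homogeneous elements that are invisible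 at every position span a two-sided ideal $I$. Now:
\begin{itemize}
\item $xx\notin I$, since $\varphi^{\otimes2}(y\,xx\,y)=\varphi(yx)\varphi(xy)=-1$;
\item $a^3\in I$ for every $a\in F_1$, since in $ua^3v$ either the first two or the last two factors $a$ fill a window;
\item $(xy)^K$ has $\ell^1$-distance $1$ from $I\cap F_{2K}$, since $\varphi^{\otimes K}$ vanishes on $I\cap F_{2K}$, has modulus at most $1$ on words, and equals $1$ on $(xy)^K$.
\end{itemize}
So in the quotient all elements of degree one are nilpotent, and words do not decay. Three things are missing.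

\emph{Room.} The element $xy$ is not quasinilpotent. To make its powers small we must impose new relations in longer windows, that is, pass to a proper subspace of the functionals that we have. But $\varphi^{\otimes K}$ spans a space of dimension one. We need spaces $\Phi_n$ of functionals on words of length $L_n$ whose dimension remains exponentially large at every stage. This is plausible because symmetrized products are few: with four letters, those of $k$ letters span $\binom{k+3}3$ of the $4^k$ dimensions. We shall start from the growth rate $4$ and keep it above $2$.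

\emph{Mixed degrees.} If $b=\sum_lb_l$ with $b_l$ of degree $l$, then $b^M$ is the sum of the products $b_{l_1}\cdots b_{l_M}$. Symmetrized products appear again; for example, the part of degree $3$ of $(b_1+b_2)^2$ is $b_1b_2+b_2b_1$. The relations must symmetrize blocks of varying lengths, and we shall permute those blocks that lie inside one window.

\emph{Long blocks.} We cannot afford all such relations. A single block may fill a window, and the ``symmetrization'' of one block is the block itself. We shall impose relations only for many blocks of moderate lengths. The products $b_{l_1}\cdots b_{l_M}$ that escape have $\prod_i(1+l_i)$ exponentially large in $M$, and they are paid for by the weight $1+d$ on degree $d$ in the norm. This weight grows so slowly that it does not change spectral radii.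

\section{Functionals that kill symmetrized products}\label{sec:functionals}

We identify a word $i_1\cdots i_d\in X^d$ with the monomial $x_{i_1}\cdots x_{i_d}$ in four noncommuting variables. Let $F_d$ be the vector space with basis $X^d$; $F_0$ is spanned by the empty word $1$. Concatenation makes $\bigoplus_{d\ge0}F_d$ the free algebra and identifies $F_{d+e}$ with $F_d\otimes F_e$. For a subspace $\Phi\subset F_L^*$, let $\Phi^{\otimes K}\subset F_{KL}^*$ be the span of the functionals $\varphi_1\otimes\dots\otimes\varphi_K$, $\varphi_i\in\Phi$, whose value on $z_1\cdots z_K$ ($z_i\in F_L$) is $\prod_i\varphi_i(z_i)$. For homogeneous $\sigma,w_1,\dots,w_k,\tau$ put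
$$S(\sigma;w_1,\dots,w_k;\tau)=\sum_{\pi\in\mathfrak S_k}\sigma\,w_{\pi(1)}\cdots w_{\pi(k)}\,\tau .$$
This is multilinear, and symmetric in the $w_i$. The elements $\sigma$ and $\tau$ will fill the parts of a window to the left and to the right of the permuted blocks. Let $j_n=n+8$.

\begin{proposition}\label{prop:Phi}
There are integers $1=L_0<L_1<\cdots$ with $L_{n+1}=K_nL_n$, integers $k_n\ge1$ and nonzero subspaces $\Phi_n\subset F_{L_n}^*$ such that, with $\lambda_n=(\dim\Phi_n)^{1/L_n}$,
\begin{enumerate}
\item[(a)] $\lambda_n\ge2$;
\item[(b)] $\Phi_{n+1}\subset\Phi_n^{\otimes K_n}$;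
\item[(c)] every $\varphi\in\Phi_{n+1}$ vanishes on $S(\sigma;w_1,\dots,w_k;\tau)$ whenever $\sigma\in F_s$, $\tau\in F_t$, $w_i\in F_{l_i}$ with
$$k\ge k_n,\qquad l_i\ge j_n,\qquad s+\sum_il_i+t=L_{n+1},\qquad\prod_il_i\le\lambda_n^{j_nk/4};$$
\item[(d)] $L_{n+1}\ge(k_n+1)\lambda_n^{j_nk_n/16}$.
\end{enumerate}
\end{proposition}

Property (a) is the room. By (b), the relations of one stage hold in every window of that stage for all later functionals. Property (c) lists the relations, and (d) forces a window that contains fewer than $k_n$ blocks to meet a very long block.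

\begin{proof}
Start with $\Phi_0=F_1^*$, so $\lambda_0=4$. At each stage we shall obtain $K_n\ge2$ and $\dim\Phi_{n+1}\ge\frac12(\dim\Phi_n)^{K_n}$. Then $L_n\ge2^n$ and $\lambda_{n+1}\ge2^{-1/L_{n+1}}\lambda_n$, so $\lambda_n\ge4\cdot2^{-\sum_{i\ge1}2^{-i}}=2$ as far as the construction has gone. This is (a).

Suppose stage $n$ is constructed, and write $L,\Phi,\lambda,j$ for $L_n,\Phi_n,\lambda_n,j_n$. Let $W=F_L/\Phi^\perp$, where $\Phi^\perp$ is the common kernel of the $\varphi\in\Phi$. Then $W^*=\Phi$ and $\dim W=\lambda^L$. Let $K\ge1$ and $k_0\ge1$ be integers to be chosen, $D=KL$, and let $[\,\cdot\,]:F_D=F_L^{\otimes K}\to W^{\otimes K}$ be the quotient map. The functionals on $F_D$ that factor through this map form $\Phi^{\otimes K}$, a space of dimension $\lambda^D$. Let $Z\subset F_D$ be the span of the elements in (c), with $k_0$ and $D$ in place of $k_n$ and $L_{n+1}$, and let $\Phi_{n+1}$ be the annihilator of $Z$ in $\Phi^{\otimes K}$. Then (b) and (c) hold and $\dim\Phi_{n+1}=\lambda^D-\dim[Z]$. It remains to choose $k_0$ and $K\ge2$ so that $\dim[Z]\le\frac12\lambda^D$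 and (d) holds.

\emph{Step 1: how many blocks of length $l$ can be told apart.} The space left has dimension $\lambda^D$, not $4^D$, so counting blocks of length $l$ by $4^l$ would be too crude. For $0\le l\le D$ let $J_l\subset F_l$ be the subspace of all $w$ with $[zwz']=0$ for all words $z,z'$ with $|z|+l+|z'|=D$. We claim
\begin{equation}\label{eq:codim}
\dim F_l/J_l\le c\lambda^l,\qquad c=L\,4^{2L}.
\end{equation}
Fix a residue $\rho\in\{0,\dots,L-1\}$ for $|z|$ modulo $L$. Let $l'=0$ if $\rho=0$ and $l'=\min(L-\rho,l)$ otherwise, and write $l-l'=gL+l''$ with $0\le l''<L$. Consider the quotient map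
$$F_l=F_{l'}\otimes F_L^{\otimes g}\otimes F_{l''}\longrightarrow Q_\rho=F_{l'}\otimes W^{\otimes g}\otimes F_{l''},$$
and let $w$ be in its kernel and $|z|\equiv\rho\pmod L$. If $g=0$, then $w=0$. If $g\ge1$, then $|z|+l'$ is a multiple of $L$, so the $g$ middle factors $F_L$ are factors of $F_D=F_L^{\otimes K}$. Passing to $W$ in these $g$ factors already sends $zwz'$ to $0$, so $[zwz']=0$. Hence $J_l$ contains the kernel of $F_l\to\bigoplus_\rho Q_\rho$. Since $\dim Q_\rho=4^{l'+l''}\lambda^{gL}\le4^{2L}\lambda^l$, we obtain \eqref{eq:codim}. The constant $c$ is large, but it does not depend on $K$ or $k_0$.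

\emph{Step 2: counting relations.} Let $\mathcal B_l$ be a basis of a complement of $J_l$ in $F_l$, so $|\mathcal B_l|\le c\lambda^l$. If one argument of $S(\sigma;w_1,\dots,w_k;\tau)\in F_D$ lies in the corresponding space $J_l$, then every summand is a combination of elements $zwz'$ with $w\in J_l$ and words $z,z'$, so $[S(\sigma;w_1,\dots,w_k;\tau)]=0$. The conditions in (c) involve only degrees. By multilinearity and symmetry, $[Z]$ is therefore spanned by the elements $[S(\sigma;w_1,\dots,w_k;\tau)]$ with $k\ge k_0$, $\sigma\in\mathcal B_s$, $\tau\in\mathcal B_t$, and $\{w_1,\dots,w_k\}$ a \emph{multiset} of elements of $\mathcal B=\bigsqcup_{j\le l\le D}\mathcal B_l$ whose degrees satisfy $\sum l_i=D-s-t$ and $\prod l_i\le\lambda^{jk/4}$.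

We count the multisets with weights. For $b\in\mathcal B_l$ put $y_b=\lambda^{-l}l^{-2}$; the factor $l^{-2}$ makes the total weight bounded independently of $D$, namely $\sum_{b\in\mathcal B}y_b\le c\sum_{l\ge1}l^{-2}\le2c$. Each multiset in question satisfies
$$1=\lambda^{D-s-t}\prod_il_i^2\prod_iy_{w_i}\le\lambda^{D-s-t}\lambda^{jk/2}\prod_iy_{w_i}.$$
Let $h_k$ be the sum of $\prod_iy_{w_i}$ over all multisets of size $k$ in $\mathcal B$. For given $k,s,t$ there are thus at most $\lambda^{D-s-t}\lambda^{jk/2}h_k$ multisets, and at most $c^2\lambda^{s+t}$ pairs $(\sigma,\tau)$. Summing over $0\le s,t\le D$, the number of spanning elements with a given $k$ is at most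
$$c^2(D+1)^2\lambda^D\lambda^{jk/2}h_k .$$

Symmetry is used at this point. For ordered tuples, $h_k$ would be replaced by $(\sum_by_b)^k$, and the bound $(2c)^k$ is useless. For multisets we have the generating function $\sum_kh_k\zeta^k=\prod_{b\in\mathcal B}(1-\zeta y_b)^{-1}$, valid when $0\le\zeta y_b<1$ for all $b$. Because all blocks have length at least $j$, we may take $\zeta$ as large as $\lambda^j/2$, for which $\zeta y_b\le\frac12$. With $-\log(1-\xi)\le2\xi$ on $[0,\frac12]$,
$$h_k\le\zeta^{-k}\prod_b(1-\zeta y_b)^{-1}\le\zeta^{-k}e^{2\zeta\sum_by_b}\le(2\lambda^{-j})^ke^{2c\lambda^j}.$$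
The constant $c$ now enters once and not $k$ times. Since $\lambda\ge2$ and $j\ge8$, we have $2\lambda^{-j/2}\le\lambda^{1-j/2}\le\lambda^{-3j/8}\le\frac12$. With $c'=c^2e^{2c\lambda^j}$, which does not depend on $K$ or $k_0$, a geometric series gives
\begin{equation}\label{eq:fraction}
\frac{\dim[Z]}{\lambda^D}\le\sum_{k\ge k_0}c'(D+1)^2\lambda^{-3jk/8}\le2c'(D+1)^2\lambda^{-3jk_0/8}.
\end{equation}

\emph{Step 3: the parameters.} Condition (d) asks for $D$ somewhat larger than $\lambda^{jk_0/16}$, and \eqref{eq:fraction} asks for $D$ somewhat smaller than $\lambda^{3jk_0/16}$. Take $K=\lceil\lambda^{jk_0/8}/L\rceil$, so that $\lambda^{jk_0/8}\le D\le\lambda^{jk_0/8}+L$. For large $k_0$ we have $K\ge2$ and $D+1\le2\lambda^{jk_0/8}$, so \eqref{eq:fraction} is at most $8c'\lambda^{-jk_0/8}\le\frac12$; also $\lambda^{jk_0/16}\ge k_0+1$, so $D\ge(k_0+1)\lambda^{jk_0/16}$. Put $k_n=k_0$, $K_n=K$, $L_{n+1}=D$.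
\end{proof}

\section{The algebra $R$}\label{sec:R}

Let $|\cdot|_1$ be the $\ell^1$-norm on $F_d$ with respect to the basis $X^d$; then $|zy|_1\le|z|_1|y|_1$. For $p,d\ge0$ let $I_{p,d}$ be the subspace of elements of $F_d$ that are invisible at position $p$:
$$I_{p,d}=\{z\in F_d:\varphi(uzv)=0\text{ whenever }L_n\ge p+d,\ u\in X^p,\ v\in X^{L_n-p-d},\ \varphi\in\Phi_n\}.$$
If $z\in I_{p,d}$ and $y$ is a word, then $\varphi(u\,zy\,v)=\varphi(u\,z\,yv)=0$. If $z\in I_{p+d,e}$ and $y\in X^d$, then $\varphi(u\,yz\,v)=\varphi(uy\,z\,v)=0$ for $u\in X^p$. By linearity,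
$$I_{p,d}F_e\subset I_{p,d+e},\qquad F_d\,I_{p+d,e}\subset I_{p,d+e}.$$
For $z\in F_d$ let $|z|_{(p)}$ be the $\ell^1$-distance from $z$ to $I_{p,d}$, a seminorm that vanishes on $I_{p,d}$. For $z\in F_d$, $y\in F_e$, $z'\in I_{p,d}$, $y'\in I_{p+d,e}$ we have
$$zy-(z-z')(y-y')=z'y+(z-z')y'\in I_{p,d+e},$$
so $|zy|_{(p)}\le|z-z'|_1|y-y'|_1$. Taking infima,
\begin{equation}\label{eq:shift}
|zy|_{(p)}\le|z|_{(p)}\,|y|_{(p+d)}\qquad(z\in F_d,\ y\in F_e).
\end{equation}
The position shifts in \eqref{eq:shift}, so no single $|\cdot|_{(p)}$ is submultiplicative. We take the supremum: $N_d(z)=\sup_{p\ge0}|z|_{(p)}\le|z|_1$ is a seminorm on $F_d$, and $N_{d+e}(zy)\le N_d(z)N_e(y)$. We use the supremum of the distances, and not the distance to $\bigcap_pI_{p,d}$, because in Section~\ref{sec:quasi} the terms of a power $b^M$ that may be discarded depend on $p$.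

Let $R_d=F_d/\ker N_d$, a finite-dimensional space with norm $N_d$. The seminorms $|\cdot|_{(p)}\le N_d$ are well defined on $R_d$. By submultiplicativity, $zy\in\ker N_{d+e}$ if $z\in\ker N_d$ or $y\in\ker N_e$, so concatenation induces associative bilinear products $R_d\times R_e\to R_{d+e}$ with the same inequality. Define
$$R=\Big\{a=(a_d)_{d\ge1}:a_d\in R_d,\ \|a\|=\sum_{d\ge1}(1+d)N_d(a_d)<\infty\Big\},\qquad(ab)_d=\sum_{e+f=d}a_eb_f .$$
As an $\ell^1$-sum of finite-dimensional spaces, $R$ is complete, and $\|ab\|\le\|a\|\|b\|$ because $1+e+f\le(1+e)(1+f)$. So $R$ is a Banach algebra. The unweighted norm $\|a\|_1=\sum_dN_d(a_d)\le\|a\|$ is also submultiplicative, and $1+e+f\le(1+e)+(1+f)$ gives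
\begin{equation}\label{eq:leibniz}
\|ab\|\le\|a\|\,\|b\|_1+\|a\|_1\|b\|.
\end{equation}
The images of the letters in $R_1\subset R$ are again denoted $x_1,\dots,x_4$.

\begin{lemma}\label{lem:nodecay}
For every $k\ge1$ there is $w\in X^k$ with $N_k(w)=1$, so that $\|x_w\|=1+k$.
\end{lemma}

\begin{proof}
Choose $n$ with $L_n>k$ and $0\ne\varphi\in\Phi_n$, scaled so that the maximum of $|\varphi|$ on $X^{L_n}$ is $1$, attained at a word $w_0$. Then $|\varphi(z)|\le|z|_1$ on $F_{L_n}$. If $z\in I_{0,L_n}$, then $\varphi(z)=0$ (take $u,v$ empty), so $|w_0-z|_1\ge|\varphi(w_0)|=1$. Hence $N_{L_n}(w_0)\ge|w_0|_{(0)}\ge1$. Write $w_0=ww'$ with $|w|=k$. Then $1\le N_k(w)N_{L_n-k}(w')$, and both factors are at most $1$, so $N_k(w)=1$.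
\end{proof}

\begin{lemma}\label{lem:radii}
For $a\in R$ let $r_1(a)=\lim_k\|a^k\|_1^{1/k}$. Then $r_1(a)=r(a)$.
\end{lemma}

\begin{proof}
The limit exists because $\|\cdot\|_1$ is submultiplicative, and $r_1(a)\le r(a)$. By \eqref{eq:leibniz}, $\|a^{2k}\|\le2\|a^k\|\,\|a^k\|_1$. Taking $k$-th roots and limits gives $r(a)^2\le r(a)r_1(a)$, so $r(a)\le r_1(a)$.
\end{proof}

\section{Every element of $R$ is quasinilpotent}\label{sec:quasi}

The relations of stage $n$ give a geometric gain for powers of elements without components of low degree, at the price of passing from the unweighted to the weighted norm.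

\begin{proposition}\label{prop:gain}
Fix $n$ and write $j=j_n$, $\lambda=\lambda_n$, $D=L_{n+1}$. If $b\in R$ and $b_d=0$ for $d<j$, then for all $M\ge1$
$$\|b^M\|_1\le\lambda^{-j(M-2D)/32}\,\|b\|^M .$$
\end{proposition}

\begin{proof}
Choose lifts $\hat b_l\in F_l$ of $b_l$ for $l\ge j$, once and for all, and let $\beta_l=N_l(b_l)$. Fix a degree $\ell$ and a position $p\ge0$. The component $(b^M)_\ell$ is the image of the finite sum
\begin{equation}\label{eq:expand}
\sum_{\vec l}\hat b_{l_1}\cdots\hat b_{l_M},\qquad\vec l=(l_1,\dots,l_M),\quad l_i\ge j,\quad\sum_il_i=\ell .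
\end{equation}
All intervals below are intervals of integers. For a tuple $\vec l$ put $p_0=p$ and $p_i=p_{i-1}+l_i$. \emph{Factor $i$} is the interval $[p_{i-1},p_i)$; the factors partition $[p,p+\ell)$. The \emph{windows} are the intervals $U=[mD,(m+1)D)$, $m\ge0$, and $U$ is \emph{interior} if $U\subset[p,p+\ell)$. Write $i\subset U$ if factor $i$ is contained in $U$, and let $k(U)$ be the number of such $i$; they are consecutive integers (Figure~\ref{fig:window}). A window $U$ is \emph{killable} for $\vec l$ if it is interior, $k(U)\ge k_n$ and $\prod_{i\subset U}l_i\le\lambda^{jk(U)/4}$. The tuple \emph{survives} if it has no killable window. We show that the tuples that do not survive cancel modulo $I_{p,\ell}$, and that the survivors have a large product of lengths.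

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95]
\draw (0,0)--(12,0);
\foreach \x in {0,4,8,12} \draw[dashed] (\x,-0.25)--(\x,1.5);
\node[below] at (4,-0.25) {$mD$};
\node[below] at (8,-0.25) {$(m+1)D$};
\node[below] at (6,0) {$U$};
\fill[gray!35] (4.8,0.5) rectangle (7.2,0.95);
\draw (1.2,0.5) rectangle (11,0.95);
\foreach \x in {2.4,3.2,4.8,5.4,6.5,7.2,8.9,10} \draw (\x,0.5)--(\x,0.95);
\node[above] at (1.2,0.95) {$p$};
\node[above] at (11,0.95) {$p+\ell$};
\draw[<->] (4,1.15)--(4.8,1.15);
\node[above] at (4.4,1.15) {$\sigma$};
\draw[<->] (7.2,1.15)--(8,1.15);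
\node[above] at (7.6,1.15) {$\tau$};
\end{tikzpicture}
\caption{The interval $[p,p+\ell)$ divided into nine factors (boxes), over three windows of length $D$ (dashed lines). Only the middle window $U$ is interior. Three factors (shaded) are contained in $U$, and four factors start in $U$. Permuting the lengths of the shaded factors moves no other factor. The rest of $U$ is filled by words $\sigma$ and $\tau$.}
\label{fig:window}
\end{figure}

\emph{Step 1: cancellation.} Let $\vec l$ be a tuple that does not survive, $U=[mD,(m+1)D)$ its first killable window, $k=k(U)$, and $i_0+1,\dots,i_0+k$ the indices $i\subset U$. Permute $l_{i_0+1},\dots,l_{i_0+k}$. The points $p_i$ with $i\le i_0$ or $i\ge i_0+k$ do not move, so the other factors are unchanged, and the permuted factors still lie in $[p_{i_0},p_{i_0+k})\subset U$. Every window contains the same indices as before, with the same product of lengths. Thus the new tuple has the same first killable window $U$ with the same indices, and the tuples that do not survive are partitioned into orbits of such permutations. Since $\hat b_l$ depends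 only on $l$, the sum of the terms of \eqref{eq:expand} over the orbit of $\vec l$ is
\begin{equation}\label{eq:orbit}
\frac1{|G|}\;\hat b_{l_1}\cdots\hat b_{l_{i_0}}\;S(1;\hat b_{l_{i_0+1}},\dots,\hat b_{l_{i_0+k}};1)\;\hat b_{l_{i_0+k+1}}\cdots\hat b_{l_M},
\end{equation}
where $G\subset\mathfrak S_k$ is the stabilizer of $(l_{i_0+1},\dots,l_{i_0+k})$. This is where we use that we deal with the power of a single element.

We claim that \eqref{eq:orbit} lies in $I_{p,\ell}$. Let $L_{n'}\ge p+\ell$, $\varphi\in\Phi_{n'}$, $u\in X^p$, $v\in X^{L_{n'}-p-\ell}$. As $U$ is interior, $L_{n'}\ge(m+1)D\ge L_{n+1}$, so $n'\ge n+1$. Iterating (b) of Proposition~\ref{prop:Phi} gives $\Phi_{n'}\subset\Phi_{n+1}^{\otimes L_{n'}/D}$, the tensor factors corresponding to the windows in $[0,L_{n'})$. The element $u\hat b_{l_1}\cdots\hat b_{l_{i_0}}$ has degree $p_{i_0}\ge mD$; expand it into words $y\sigma$ with $|y|=mD$. The element $\hat b_{l_{i_0+k+1}}\cdots\hat b_{l_M}v$ has degree $L_{n'}-p_{i_0+k}$; expand it into words $\tau y'$ with $|\tau|=(m+1)D-p_{i_0+k}$, which is possible because $p_{i_0+k}\le(m+1)D\le L_{n'}$.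 The product of $u$, \eqref{eq:orbit} and $v$ becomes a combination of elements
$$y\;S(\sigma;\hat b_{l_{i_0+1}},\dots,\hat b_{l_{i_0+k}};\tau)\;y',$$
in which $S$ has degree $D$ and occupies the window $U$. Since $l_i\ge j$ and $U$ is killable, (c) says that every functional in $\Phi_{n+1}$ vanishes on $S$. Now $\varphi$ is a combination of functionals $\varphi_0\otimes\varphi_1\otimes\cdots$ with $\varphi_i\in\Phi_{n+1}$, and the value of such a functional on $ySy'$ contains the factor $\varphi_m(S)=0$. This proves the claim. Modulo $I_{p,\ell}$ only the survivors remain in \eqref{eq:expand}, and \eqref{eq:shift} gives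
\begin{equation}\label{eq:survive}
|(b^M)_\ell|_{(p)}\le\sum_{\vec l\text{ survives}}\ \prod_{i=1}^M|\hat b_{l_i}|_{(p_{i-1})}\le\sum_{\vec l\text{ survives}}\ \prod_{i=1}^M\beta_{l_i}.
\end{equation}

\emph{Step 2: survivors have long factors.} We claim that every surviving tuple satisfies
\begin{equation}\label{eq:long}
\prod_{i=1}^M(1+l_i)\ge\lambda^{j(M-2D)/32}.
\end{equation}
Let $\tilde k(U)$ be the number of factors that start in $U$, that is, with $p_{i-1}\in U$. A factor contained in $U$ starts in $U$, and only the last factor starting in $U$ can leave it, so $k(U)\le\tilde k(U)\le k(U)+1$. A window that meets $[p,p+\ell)$ without being interior contains $p$ or $p+\ell-1$, so there are at most two of them, and each contains at most $D$ of the $M$ distinct starting points. Let $\mathcal U$ be the set of interior windows with $\tilde k(U)\ge1$. Then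
$$\sum_{U\in\mathcal U}\tilde k(U)\ge M-2D .$$
To each $U\in\mathcal U$ we attach a set of factors that meet $U$ and have $\prod(1+l_i)\ge\lambda^{j\tilde k(U)/16}$.
\begin{itemize}
\item If $k(U)\ge k_n$, attach all $i\subset U$. As $U$ is interior and not killable, $\prod_{i\subset U}l_i>\lambda^{jk(U)/4}$, and $k(U)\ge\tilde k(U)/4$ because $\tilde k(U)\le k(U)+1\le2k(U)$.
\item If $k(U)<k_n$, then the factors that meet $U$ are those contained in $U$ and at most one across each end, at most $k(U)+2\le k_n+1$ in all. They cover $U$, since $U$ is interior. So one of them has $l_i\ge D/(k_n+1)\ge\lambda^{jk_n/16}$ by (d), and $k_n\ge k(U)+1\ge\tilde k(U)$. Attach this factor.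
\end{itemize}
A factor $i$ is attached to at most two windows. Indeed, a window that meets $[p_{i-1},p_i)$ and contains neither $p_{i-1}$ nor $p_i$ lies strictly between these points, contains no starting point, and is not in $\mathcal U$. Multiplying over $\mathcal U$ gives $\prod_i(1+l_i)^2\ge\lambda^{j\sum_{U\in\mathcal U}\tilde k(U)/16}\ge\lambda^{j(M-2D)/16}$, which is \eqref{eq:long}.

\emph{Step 3: summation.} By \eqref{eq:survive} and \eqref{eq:long},
$$|(b^M)_\ell|_{(p)}\le\lambda^{-j(M-2D)/32}\sum_{l_1+\dots+l_M=\ell}\ \prod_{i=1}^M(1+l_i)\beta_{l_i}.$$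
The set of survivors depends on $p$, but this bound does not, so it holds for $N_\ell((b^M)_\ell)$. Summing over $\ell$ turns the last sum into $\big(\sum_l(1+l)\beta_l\big)^M=\|b\|^M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:R}]
In view of Lemma~\ref{lem:nodecay} it remains to show $r(a)=0$ for $a\in R$. As $R$ has no component of degree $0$, the element $b=a^{j_n}$ has no components of degree less than $j_n$. Taking $M$-th roots in Proposition~\ref{prop:gain}, letting $M\to\infty$ and using (a), we get $r_1(a)^{j_n}\le2^{-j_n/32}\|a^{j_n}\|$, that is,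
$$r(a)=r_1(a)\le2^{-1/32}\,\|a^{j_n}\|^{1/j_n}$$
by Lemma~\ref{lem:radii}. One stage gives only this bound; infinitely many stages with $j_n\to\infty$ are needed to replace the norm by the spectral radius. Letting $n\to\infty$ yields $r(a)\le2^{-1/32}r(a)$, so $r(a)=0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{The CAR algebra and type I algebras}\label{sec:car}

To apply Lemma~\ref{lem:separate} to $M_{2^\infty}$ we need a substitute for the isometries $s_i$. They do not exist there: the normalized traces of the matrix algebras extend to a tracial state $\operatorname{tr}$, and isometries with orthogonal ranges would give $4=\sum_i\operatorname{tr}(s_is_i^*)\le\operatorname{tr}(1)=1$. But Lemma~\ref{lem:separate} tolerates an exponential loss. We store a word of length $k$ in an infinite tensor product according to the binary expansion of $k$, with a piece of length $2^{s-1}$ at level $s$. Adding a letter then works like adding $1$ in binary. A carry up to level $r$ is an operator on the first $r$ tensor factors; it receives the weight $2^{-r}$ so that the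 sum over $r$ converges in norm, and long carries are so rare that the total loss is only exponential.

\begin{lemma}\label{lem:car}
There are $b_1,\dots,b_4\in M_{2^\infty}$ and numbers $\varepsilon_k\ge4^{-k}$ such that for every $k\ge1$ and $w\in X^k$ there is a functional $f_w$ on $M_{2^\infty}$ with $\|f_w\|\le1$ and $f_w(b_v)=\varepsilon_k\delta_{vw}$ for all $v\in X^k$.
\end{lemma}

\begin{proof}
For $s\ge1$ let $\Omega_s$ be a finite set whose cardinality is a power of $2$ and which contains a symbol $*$ and the words in $X^{2^{s-1}}$, and let $H_s=\ell^2(\Omega_s)$ with basis $(e_\omega)$. Let $H$ be the Hilbert space with orthonormal basis $e_{\omega_1}\otimes e_{\omega_2}\otimes\cdots$, where $\omega_s\in\Omega_s$ and $\omega_s=*$ for all but finitely many $s$. The matrix algebra $B(H_1\otimes\dots\otimes H_r)$ acts on $H$ through the first $r$ factors. Each $H_s$ is a tensor power of $\mathbb C^2$, so these algebras form a subsequence of the chain that defines $M_{2^\infty}$, and we identify $M_{2^\infty}$ with the norm closure of their union.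

For $i\in X$ and $r\ge1$ let $t_{r,i}\in B(H_1\otimes\dots\otimes H_r)$ map
$$e_{\nu_1}\otimes\dots\otimes e_{\nu_{r-1}}\otimes e_*\ \longmapsto\ e_*\otimes\dots\otimes e_*\otimes e_{i\nu_1\cdots\nu_{r-1}}\qquad(\nu_s\in X^{2^{s-1}})$$
and kill all other product basis vectors; the word $i\nu_1\cdots\nu_{r-1}$ has length $1+\sum_{s<r}2^{s-1}=2^{r-1}$. As $t_{r,i}$ maps an orthonormal family injectively to an orthonormal family, $\|t_{r,i}\|\le1$, and $b_i=\sum_{r\ge1}2^{-r}t_{r,i}\in M_{2^\infty}$.

For a word $w$ of length $k\ge0$ write $k=\sum_{s\in T}2^{s-1}$ in binary, cut $w$ into consecutive pieces $\omega_s$ of lengths $2^{s-1}$, $s\in T$, in increasing order of $s$, put $\omega_s=*$ for $s\notin T$, and let $\xi_w=e_{\omega_1}\otimes e_{\omega_2}\otimes\cdots$. The word can be read off from the pieces, so the $\xi_w$ are orthonormal. Let $\eta=e_*\otimes e_*\otimes\cdots$ be the vector of the empty word. Let $r$ be the least positive integer not in $T$. Then $t_{s,i}\xi_w=0$ for $s<r$, because $\omega_s\ne*$, and for $s>r$, because $\omega_r=*$. The operator $t_{r,i}$ empties the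 levels $1,\dots,r-1$ and puts $i\omega_1\cdots\omega_{r-1}$ at level $r$. The set $(T\setminus\{1,\dots,r-1\})\cup\{r\}$ gives the binary expansion of $k+1$, so $t_{r,i}\xi_w=\xi_{iw}$, and $2^{r-1}$ is the largest power of $2$ dividing $k+1$. Hence
$$b_i\xi_w=2^{-r(k+1)}\xi_{iw},\qquad r(m)=\#\{s\ge0:2^s\text{ divides }m\}.$$
For example, $b_{i_3}\eta=\frac12e_{i_3}\otimes e_*\otimes\cdots$, then $b_{i_2}b_{i_3}\eta=\frac18e_*\otimes e_{i_2i_3}\otimes e_*\otimes\cdots$, then $b_{i_1}b_{i_2}b_{i_3}\eta=\frac1{16}e_{i_1}\otimes e_{i_2i_3}\otimes e_*\otimes\cdots$. By induction $b_v\eta=\varepsilon_k\xi_v$ for $v\in X^k$, where $\varepsilon_k=2^{-\sum_{m=1}^kr(m)}$ and $\sum_{m=1}^kr(m)=\sum_{s\ge0}\lfloor k/2^s\rfloor\le2k$. The functionals $f_w(y)=\langle y\eta,\xi_w\rangle$ have the required properties.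
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:typeI}]
Let $B_0\subset B$ be a $C^*$-subalgebra and $\theta:B_0\to M_{2^\infty}$ a surjective $^*$-homomorphism; it is contractive, like every $^*$-homomorphism of $C^*$-algebras. Choose $b_i'\in B_0$ with $\theta(b_i')=b_i$, and let $f_w'\in B^*$ be a Hahn--Banach extension of $f_w\circ\theta$. Then $\|f_w'\|\le1$ and $f_w'(b_v')=f_w(b_v)=\varepsilon_k\delta_{vw}$ for $v,w\in X^k$. By Lemma~\ref{lem:separate} with $t=\frac14$, the algebra $A\otimes_\gamma B$ is not symmetric.

Now let $B$ be separable. The implication (i)$\Rightarrow$(ii) is Kugler's theorem \cite{Kugler}, and (ii)$\Rightarrow$(iii) holds because $A$ is symmetric. For (iii)$\Rightarrow$(i) we use separability through Glimm's theorem \cite{Glimm} (see also \cite[\S\S6.7--6.8]{Pedersen}): a separable $C^*$-algebra that is not of type~I has a $C^*$-subalgebra with a quotient isomorphic to $M_{2^\infty}$. If (i) fails, the first part shows that (iii) fails.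
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:unital}]
Let $E=A_1\oplus\mathcal O_4$ with coordinatewise operations and the maximum norm, a unital Banach $^*$-algebra. For $x=a+\mu\in A_1$ we have $x^*x=|\mu|^2+a'$ with $a'\in A$ quasinilpotent, so $\operatorname{sp}(x^*x)=\{|\mu|^2\}$. An element of $E$ is invertible if and only if both coordinates are, so spectra in $E$ are unions of the spectra of the coordinates, and $E$ is symmetric. Let $\iota_1:A\to E$ and $\iota_2:\mathcal O_4\to E$ be the inclusions, which are isometric $^*$-homomorphisms. The linear maps $P_1:E\to A$, $(a+\mu,y)\mapsto a$, and $P_2:E\to\mathcal O_4$, $(a+\mu,y)\mapsto y$, are contractions with $P_1\iota_1=\mathrm{id}$ and $P_2\iota_2=\mathrm{id}$. Therefore the contractive $^*$-homomorphism $\iota_1\otimes\iota_2:A\otimes_\gamma\mathcal O_4\to E\otimes_\gamma E$ has the contractive left inverse $P_1\otimes P_2$ and is isometric. The image $u'$ of the element $u$ of Theorem~\ref{thm:main} satisfies $u'^*u'=0$ and $r(u')=r(u)\ge1$. By Lemma~\ref{lem:obstruction}, $E\otimes_\gamma E$ is not symmetric.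
\end{proof}

\begin{thebibliography}{9}

\bibitem{Glimm}
J.~Glimm, \emph{Type I $C^*$-algebras}, Ann. of Math. \textbf{73} (1961).

\bibitem{Kugler}
Kugler, 1979.

\bibitem{KR}
Ajay Kumar and Vandana Rajpal, \emph{Symmetry and quasi-centrality of operator space projective tensor product}, arXiv:1205.1679 (2012).

\bibitem{Pedersen}
G.~K.~Pedersen, \emph{$C^*$-Algebras and their Automorphism Groups}.

\end{thebibliography}
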